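\title{A simple theory in which the first homology group\\ of a strong type is $\mathbb{R}/\mathbb{Z}$}

\begin{abstract}
To a strong type $p$ in a complete first-order theory one attaches a first homology group $H_1(p)$. We show that $H_1(p)$ need not be trivial in a simple theory. We construct a complete simple theory in a countable language and a strong type $p$ with $H_1(p)\cong\mathbb{R}/\mathbb{Z}$, and, for every cardinal $\kappa\ge1$, a simple theory and a strong type with first homology group $(\mathbb{R}/\mathbb{Z})^\kappa$. In the example, points have positions on the circle, the language contains only finite approximations of the differences of positions, and each point remembers finitely many other points at each level of precision, at the price of slightly larger errors. We also show that, in any theory, $H_1(p)$ vanishes if any two realizations of $p$ have the same Lascar strong type.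
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The group $H_1(p)$}
Let $T$ be a complete theory with monster model $\mathcal M$; the standard notions that we use are recalled in Section~\ref{sec:background}. We work in $\mathcal M^{\mathrm{eq}}$, and $\operatorname{acl}$ and $\operatorname{dcl}$ are always computed there. Let $B=\operatorname{acl}(B)$ be a small set. By a \emph{strong type over $B$} we mean a type $p=\operatorname{tp}(a/B)$, where $a$ is a possibly infinite tuple that enumerates $\operatorname{acl}(Ba)$. Thus every realization of $p$ enumerates an algebraically closed set containing $B$.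

The following definition is after Goodrick, Kim and Kolesnikov. Let $\mathcal C_B$ be the category whose objects are the small subsets of $\mathcal M^{\mathrm{eq}}$ containing $B$ and whose morphisms are the elementary maps that fix $B$ pointwise. For a finite set $s\subset\omega$ we view the power set $\mathcal P(s)$ as a category, ordered by inclusion. For a functor $F:\mathcal P(s)\to\mathcal C_B$ and $u\subseteq v\subseteq s$ we write $F^v_u:F(u)\to F(v)$ for the transition map. An \emph{$n$-simplex in $p$} is a functor $F:\mathcal P(s)\to\mathcal C_B$ with $|s|=n+1$ such that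
\begin{enumerate}
\item[(i)] $F(\emptyset)=B$;
\item[(ii)] for each $i\in s$, $F(\{i\})=\operatorname{acl}(Ba_i)$ for some $a_i\models p$;
\item[(iii)] for each $u\subseteq s$, $F(u)=\operatorname{acl}\bigl(B\cup\bigcup_{i\in u}F^u_{\{i\}}(F(\{i\}))\bigr)$.
\end{enumerate}
Let $C_n(p)$ be the free abelian group on the $n$-simplices. If $F$ has domain $\mathcal P(s)$ with $s=\{s_0<\dots<s_n\}$, let $F^i$ be the restriction of $F$ to $\mathcal P(s\setminus\{s_i\})$, put $\partial_nF=\sum_{i=0}^n(-1)^iF^i$, and extend $\partial_n$ linearly. Each vertex of a $2$-simplex $F$ occurs twice in $\partial_1\partial_2F$, with opposite signs, so $B_1(p)=\operatorname{im}\partial_2$ is contained in $Z_1(p)=\ker\partial_1$. The \emph{first homology group} of $p$ is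
\[
H_1(p)=Z_1(p)/B_1(p).
\]
The definition imposes no independence condition on the vertices of a simplex. It is known that in a simple theory one obtains the same group $H_1(p)$ if one requires in addition that the sets $F^u_{\{i\}}(F(\{i\}))$, $i\in u$, be forking-independent over $B$; we do not use this fact.

The following question comes from the paper of Dobrowolski, Kim and Lee~\cite{DKL}.
\begin{quote}
\emph{In a simple theory, is the first homology group of a strong type always trivial?}
\end{quote}

\subsection*{What $H_1(p)$ measures}
Up to labels, a $1$-simplex is a pair $(x,y)$ of realizations of $p$, namely the images of its two vertices in its edge. A $2$-simplex consists of a triple $(X,Y,W)$ of realizations of $p$ together with three edges whose pairs have the same types over $B$ as $(X,Y)$, $(X,W)$ and $(Y,W)$. Hence a function $d$ from pairs of realizations of $p$ to an abelian group $G$ that depends only on $\operatorname{tp}(xy/B)$ and satisfies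
\begin{equation}\label{eq:additive}
d(x,y)+d(y,z)=d(x,z)
\end{equation}
induces a homomorphism $H_1(p)\to G$. Conversely, we show in Section~\ref{sec:pairs} that every class in $H_1(p)$ is a value of a function of this kind with values in $H_1(p)$ itself. So the question asks whether the realizations of a strong type can carry an invariant notion of ``difference of positions'' in an abelian group.

There are good reasons to expect the answer that they cannot. In the theory of an infinite set all pairs of distinct elements have the same type, so \eqref{eq:additive} for three distinct elements reads $g+g=g$. In a stable theory, types over algebraically closed subsets of $\mathcal M^{\mathrm{eq}}$ are stationary: if $x,y\models p$ and $N$ is a small model with $B\subseteq N^{\mathrm{eq}}$ that is forking-independent from $xy$ over $B$, then $x$ and $y$ have the same type over $N$, and Proposition~\ref{prop:lascar} below gives $H_1(p)=0$. In simple theories the independence theorem takes the place of stationarity, and if it is available over $B$ for $p$, the argument $g+g=g$ goes through (Remark~\ref{rem:amalgamation}). Finally,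 the classes of a $B$-definable equivalence relation with finitely many classes are elements of $\operatorname{acl}(B)=B$, so no such relation separates two realizations of $p$. This suggests that a difference function can only be visible in the limit, and that its group should have no finite quotient. The circle is the first candidate.

\subsection*{Results}
The answer to the question is no.

\begin{theorem}\label{thm:main}
There are a complete simple theory $T$ in a countable language and a strong type $p$ over $B=\operatorname{acl}(\emptyset)$, the type of an enumeration of $\operatorname{acl}(a_0)$ for a single element $a_0$, such that $H_1(p)\cong\mathbb{R}/\mathbb{Z}$.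
\end{theorem}

\begin{theorem}\label{thm:tori}
For every cardinal $\kappa\ge1$ there are a simple theory $T_\kappa$ and a strong type $p_\kappa$ with $H_1(p_\kappa)\cong(\mathbb{R}/\mathbb{Z})^\kappa$.
\end{theorem}

\begin{proposition}\label{prop:lascar}
Let $T$ be any complete theory and $p$ a strong type over $B=\operatorname{acl}(B)$. If any two realizations of $p$ have the same Lascar strong type over $B$, then $H_1(p)=0$.
\end{proposition}

\subsection*{The idea of the example}
The circle with its circular order is not simple: an arc is a definable dense linear order, and the formula $y<x<y'$ has the tree property, as one sees by subdividing each interval into infinitely many disjoint intervals. So we hide the positions. Each point $x$ has a position $\pi(x)\in\mathbb{R}/\mathbb{Z}$, but the language contains only finite-valued approximations $d_k(x,y)$ of $\pi(y)-\pi(x)$, with errors tending to $0$. The limit $d(x,y)$ is invariant and satisfies \eqref{eq:additive}. The difficulty is quantifier elimination: whether a point with prescribed approximations can be added depends on exact positions, which no formula sees (Example~\ref{ex:naive}).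 We repair this by letting each point \emph{remember} at most $l$ points at each level $l\ge1$, by means of unary functions, and by allowing slightly larger errors toward remembered points. The slack so gained absorbs the uncertainty in the positions (Example~\ref{ex:two}). Since remembering is done by functions, it is exactly what forking measures, and amalgamation of independent points remains free.

Sections~\ref{sec:pairs} and~\ref{sec:criterion} hold in any theory: they describe $H_1(p)$ through pairs, prove Proposition~\ref{prop:lascar}, and reduce both theorems to four properties of a difference function. Sections~\ref{sec:class}--\ref{sec:simple} construct $T$ and prove that it is simple, Section~\ref{sec:main} proves Theorem~\ref{thm:main}, and Section~\ref{sec:tori} proves Theorem~\ref{thm:tori}. The only published result that we use beyond textbook facts is the theorem of Kim and Pillay~\cite{KP}.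

\section{Background}\label{sec:background}

\subsection*{Monster models and imaginaries}
Theories may be many-sorted. The monster model $\mathcal M$ is $\bar\kappa$-saturated and strongly $\bar\kappa$-homogeneous for a large cardinal number $\bar\kappa>|T|$, and \emph{small} means of size less than $\bar\kappa$. A map between subsets of models is \emph{elementary} if it preserves all formulas. Every elementary map between small subsets of $\mathcal M$ extends to an automorphism. We write $a\equiv_Ca'$ for $\operatorname{tp}(a/C)=\operatorname{tp}(a'/C)$; for small tuples and small $C$ this holds if and only if some $\sigma\in\operatorname{Aut}(\mathcal M/C)$ maps $a$ to $a'$. A \emph{small model} is a small $N\prec\mathcal M$.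

The structure $\mathcal M^{\mathrm{eq}}$ adds to $\mathcal M$ an element $[c]_E$ for each class of each $\emptyset$-definable equivalence relation $E$ on finite tuples. It is again a monster model, and automorphisms of $\mathcal M$ extend uniquely to it by $\sigma([c]_E)=[\sigma c]_E$. Tuples from $\mathcal M$ itself are called \emph{real}. For small $C$, the set $\operatorname{acl}(C)$ consists of the elements with finite orbit under $\operatorname{Aut}(\mathcal M^{\mathrm{eq}}/C)$, and $\operatorname{dcl}(C)$ of those that are fixed. If $N$ is a small model, then $N^{\mathrm{eq}}=\operatorname{dcl}(N)$ is an elementary submodel of $\mathcal M^{\mathrm{eq}}$ and is algebraically closed. In particular $\operatorname{acl}(C)\subseteq N^{\mathrm{eq}}$ for $C\subseteq N^{\mathrm{eq}}$, and $x\equiv_Ny$ implies $x\equiv_{N^{\mathrm{eq}}}y$.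

\subsection*{Lascar strong types and coheirs}
Two tuples $x,y$ have the same \emph{Lascar strong type} over $B$ if and only if there is a finite chain $x=x^0,x^1,\dots,x^m=y$ in which any two consecutive members have the same type over some small model $N$ with $B\subseteq N^{\mathrm{eq}}$. A type over $N^{\mathrm{eq}}$ is finitely satisfiable in $N^{\mathrm{eq}}$ and extends to a complete type $r$ over $\mathcal M^{\mathrm{eq}}$ that is still finitely satisfiable in $N^{\mathrm{eq}}$. Such an $r$ is \emph{$N$-invariant}: if $b\equiv_Nb'$, then $\varphi(v,b)\in r$ if and only if $\varphi(v,b')\in r$.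

\subsection*{Back and forth}
We allow the empty substructure. A nonempty family of isomorphisms between substructures of $M$ and substructures of $N$ is a \emph{back-and-forth system} if every member can be extended within the family so as to include any given element of $M$ in its domain, and any given element of $N$ in its range. The members of such a system are elementary maps. Consequently, let $T$ be a consistent theory such that for any two $\omega_1$-saturated models there is a back-and-forth system containing every isomorphism between finitely generated (possibly empty) substructures. Then $T$ is complete and has quantifier elimination. In that case isomorphisms between substructures of models of $T$ are elementary, and a substructure of $\mathcal M$ that is a model of $T$ is an elementary submodel.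

\subsection*{Simple theories}
A formula $\varphi(x,y)$ has the \emph{tree property} if there are $k<\omega$ and parameters $(b_\eta)_{\eta\in\omega^{<\omega}}$ such that $\{\varphi(x,b_{\eta i}):i<\omega\}$ is $k$-inconsistent for each $\eta$, and $\{\varphi(x,b_{\zeta|n}):n<\omega\}$ is consistent for each $\zeta\in\omega^\omega$. A complete theory is \emph{simple} if no formula has the tree property. We prove simplicity through the following criterion.

\begin{theorem}[Kim--Pillay {\cite[Theorem 4.2]{KP}}]\label{thm:KP}
Let $T$ be complete and let $X\perp_ZY$ be a relation on small subsets of $\mathcal M$ that is invariant under automorphisms and has the following properties.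
\begin{enumerate}
\item[(1)] Symmetry: $X\perp_ZY$ implies $Y\perp_ZX$.
\item[(2)] Transitivity: $X\perp_ZYY'$ if and only if $X\perp_ZY$ and $X\perp_{ZY}Y'$.
\item[(3)] Finite character: $X\perp_ZY$ if and only if $X_0\perp_ZY_0$ for all finite $X_0\subseteq X$, $Y_0\subseteq Y$.
\item[(4)] Extension: for all $a$ and $Z\subseteq Y$ there is $a'\equiv_Za$ with $a'\perp_ZY$.
\item[(5)] Local character: for finite $a$ and any $Y$ there is $Z\subseteq Y$ with $|Z|\le|T|$ and $a\perp_ZY$.
\item[(6)] Independence theorem over models: if $N$ is a small model, $a\equiv_Na'$, $X\perp_NY$, $a\perp_NX$ and $a'\perp_NY$, then there is $a''$ with $a''\equiv_{NX}a$, $a''\equiv_{NY}a'$ and $a''\perp_NXY$.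
\end{enumerate}
Then $T$ is simple, and $\perp$ is non-forking independence.
\end{theorem}

\section{The group $H_1(p)$ and pairs of realizations}\label{sec:pairs}

In this section $T$, $B$ and $p$ are arbitrary. Call a set $A$ a \emph{vertex set} if it is enumerated by a realization of $p$, and fix one such enumeration $\alpha_A\models p$ for each vertex set. A $0$-simplex is given by an index $i$ and a vertex set $A$; we denote it by $(i,A)$. For $i<j$, vertex sets $A,A'$ and $x,y\models p$, let $[x,y]^{A,A'}_{ij}$ be the $1$-simplex
\[
\emptyset\mapsto B,\qquad\{i\}\mapsto A,\qquad\{j\}\mapsto A',\qquad\{i,j\}\mapsto\operatorname{acl}(xy),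
\]
whose transition maps are the inclusions of $B$ and the maps $\alpha_A\mapsto x$ and $\alpha_{A'}\mapsto y$. The latter are elementary over $B$ because $\alpha_A\equiv_Bx$ and $\alpha_{A'}\equiv_By$. We have
\[
\partial_1[x,y]^{A,A'}_{ij}=(j,A')-(i,A).
\]
Every $1$-simplex $F$ is of this form in exactly one way. Indeed, if $F$ has domain $\mathcal P(\{i,j\})$, then $A=F(\{i\})$ and $A'=F(\{j\})$ are vertex sets by (ii), the tuples $x=F^{\{i,j\}}_{\{i\}}(\alpha_A)$ and $y=F^{\{i,j\}}_{\{j\}}(\alpha_{A'})$ realize $p$, the set $F(\{i,j\})$ equals $\operatorname{acl}(xy)$ by (iii), and the maps out of $B$ are inclusions because they fix $B$ pointwise.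

\begin{lemma}\label{lem:hom}
Let $G$ be an abelian group and let $d$ be a function from pairs of realizations of $p$ to $G$ that satisfies \eqref{eq:additive} and depends only on $\operatorname{tp}(xy/B)$. Then $\Phi([x,y]^{A,A'}_{ij})=d(x,y)$ defines a homomorphism $\Phi:C_1(p)\to G$ that vanishes on $B_1(p)$. The image of the induced homomorphism $\Phi_*:H_1(p)\to G$ contains every value of $d$.
\end{lemma}

\begin{proof}
Let $F$ be a $2$-simplex on $s=\{i<j<k\}$, and let $X,Y,W$ be the images in $F(s)$ of the fixed enumerations of $F(\{i\})$, $F(\{j\})$, $F(\{k\})$. If the face on $\{j,k\}$ has the pair $(y,w)$, then by functoriality the map $F^s_{\{j,k\}}$ sends $yw$ to $YW$. This map is elementary over $B$, so $d(y,w)=d(Y,W)$. The same holds for the faces on $\{i,k\}$ and $\{i,j\}$, with the pairs $XW$ and $XY$. Hence $\Phi(\partial_2F)=d(Y,W)-d(X,W)+d(X,Y)=0$. For $x,y\models p$ and a vertex set $A$, the chain $[x,y]^{A,A}_{01}-[x,x]^{A,A}_{01}$ is a cycle, and $\Phi$ maps it to $d(x,y)-d(x,x)=d(x,y)$, since \eqref{eq:additive} forces $d(x,x)=0$.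
\end{proof}

For upper bounds on $H_1(p)$ we must show that chains are boundaries. The obstacle is bookkeeping: the labels $i,j,A,A'$ carry no information about $x$ and $y$, but $C_1(p)$ is free on the labeled simplices. We remove the labels by coning all simplices off to one vertex with a large index. Write $\sim$ for congruence modulo $B_1(p)$.

\begin{lemma}\label{lem:TC}
Let $A,A',A^*$ be vertex sets.
\begin{enumerate}
\item[(a)] If $i<j<K$ and $x,y,w\models p$, then $[x,y]^{A,A'}_{ij}\sim[x,w]^{A,A^*}_{iK}-[y,w]^{A',A^*}_{jK}$.
\item[(b)] If $i<j$, $x,y\models p$ and $xy\equiv_Bx'y'$, then $[x,y]^{A,A'}_{ij}\sim[x',y']^{A,A'}_{ij}$.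
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F$ be the $2$-simplex on $\{i,j,K\}$ with faces $[x,y]^{A,A'}_{ij}$, $[x,w]^{A,A^*}_{iK}$, $[y,w]^{A',A^*}_{jK}$, with $F(\{i,j,K\})=\operatorname{acl}(xyw)$, and with inclusions from the edges to the top. Then $\partial_2F=[y,w]^{A',A^*}_{jK}-[x,w]^{A,A^*}_{iK}+[x,y]^{A,A'}_{ij}$.

(b) We build two $2$-simplices that share two faces. Let $\tau\in\operatorname{Aut}(\mathcal M^{\mathrm{eq}}/B)$ map $xy$ to $x'y'$, and let $K>j$. Let $F$ be the simplex of (a) for $w=x$ and $A^*=A$; its faces are $[x,y]^{A,A'}_{ij}$, $[x,x]^{A,A}_{iK}$ and $[y,x]^{A',A}_{jK}$. Let $F'$ have the faces $[x',y']^{A,A'}_{ij}$, $[x,x]^{A,A}_{iK}$ and $[y,x]^{A',A}_{jK}$ and the top $\operatorname{acl}(x'y')$. The transition map to the top is the identity on the first edge $\operatorname{acl}(x'y')$, and it is the restriction of $\tau$ on the edges $\operatorname{acl}(x)$ and $\operatorname{acl}(yx)$. The fixed enumerations of the vertices $i,j,K$ go to $x',y',x'$ along either of the two edges containing the vertex, so $F'$ is a functor, and it satisfies (i)--(iii). Now $\partial_2F-\partial_2F'=[x,y]^{A,A'}_{ij}-[x',y']^{A,A'}_{ij}$.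
\end{proof}

Fix a vertex set $A^*$. For $K\ge2$, $i<K$, a vertex set $A$ and $x,y\models p$, the chain
\[
\varepsilon^K_{i,A}(x,y)=[x,y]^{A,A^*}_{iK}-[x,x]^{A,A^*}_{iK}
\]
is a cycle, since both terms have the boundary $(K,A^*)-(i,A)$.

\begin{proposition}\label{prop:eps}
Let $K\ge2$ and $x,y,z\models p$.
\begin{enumerate}
\item[(a)] The class $\varepsilon_K(x,y)\in H_1(p)$ of $\varepsilon^K_{i,A}(x,y)$ does not depend on $(i,A)$, and it depends only on $\operatorname{tp}(xy/B)$.
\item[(b)] $\varepsilon_K(x,z)=\varepsilon_K(x,y)+\varepsilon_K(y,z)$, $\varepsilon_K(x,x)=0$ and $\varepsilon_K(y,x)=-\varepsilon_K(x,y)$.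
\item[(c)] If $c\in Z_1(p)$ and $K$ exceeds all indices occurring in $c$, then the class of $c$ is $\varepsilon_K(x,y')$ for some $y'\models p$.
\item[(d)] If $x\equiv_Ny$ for a small model $N$ with $B\subseteq N^{\mathrm{eq}}$, then $\varepsilon_K(x,y)=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
For $i<j<K$ and vertex sets $A,A'$ we abbreviate $[\,\cdot\,]_{iK}=[\,\cdot\,]^{A,A^*}_{iK}$ and $[\,\cdot\,]_{jK}=[\,\cdot\,]^{A',A^*}_{jK}$.

(a) Lemma~\ref{lem:TC}(a) for the triples $(x,x,y)$ and $(x,x,x)$ has the same left side, so $[x,y]_{iK}-[x,y]_{jK}\sim[x,x]_{iK}-[x,x]_{jK}$. This says $\varepsilon^K_{i,A}(x,y)\sim\varepsilon^K_{j,A'}(x,y)$ whenever $i\ne j$. Two labels with the same index are compared through a label with another index below $K$, which exists because $K\ge2$. If $xy\equiv_Bx'y'$, then also $xx\equiv_Bx'x'$, and Lemma~\ref{lem:TC}(b) applies to both terms of $\varepsilon^K_{i,A}(x,y)$.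

(b) Lemma~\ref{lem:TC}(a) for $(x,y,z)$ and $(x,y,y)$ gives $[x,z]_{iK}-[y,z]_{jK}\sim[x,y]_{iK}-[y,y]_{jK}$. Rearranged, this is $\varepsilon^K_{i,A}(x,z)-\varepsilon^K_{i,A}(x,y)\sim\varepsilon^K_{j,A'}(y,z)$. The second identity holds by definition, and the third follows with $z=x$.

(c) For a $0$-simplex $(i,A)$ with $i<K$ put $\gamma(i,A)=[x,x]^{A,A^*}_{iK}$, and extend $\gamma$ linearly. By Lemma~\ref{lem:TC}(b), $[w,w]^{A,A^*}_{iK}\sim\gamma(i,A)$ for every $w\models p$. Let $c=\sum n_FF$, and let $F=[x_F,y_F]^{A,A'}_{ij}$ be one of its simplices. Lemma~\ref{lem:TC}(a) with $w=y_F$ gives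
\begin{align*}
F\sim[x_F,y_F]_{iK}-[y_F,y_F]_{jK}&=\varepsilon^K_{i,A}(x_F,y_F)+[x_F,x_F]_{iK}-[y_F,y_F]_{jK}\\
&\sim\varepsilon^K_{i,A}(x_F,y_F)-\gamma(\partial_1F).
\end{align*}
Summing with the coefficients $n_F$ and using $\partial_1c=0$, we see that the class of $c$ is $\sum n_F\,\varepsilon_K(x_F,y_F)$. It remains to show that $G=\{\varepsilon_K(x,y'):y'\models p\}$ is a subgroup containing all values of $\varepsilon_K$. If $x',y'\models p$ and $\sigma\in\operatorname{Aut}(\mathcal M^{\mathrm{eq}}/B)$ maps $x'$ to $x$, then $\varepsilon_K(x',y')=\varepsilon_K(x,\sigma y')\in G$ by (a). In particular $-\varepsilon_K(x,y')=\varepsilon_K(y',x)\in G$. If $y',y''\models p$ and $\sigma$ maps $x$ to $y'$, then $\varepsilon_K(x,y')+\varepsilon_K(x,y'')=\varepsilon_K(x,y')+\varepsilon_K(y',\sigma y'')=\varepsilon_K(x,\sigma y'')\in G$.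

(d) Let $r$ be an $N$-invariant global extension of $\operatorname{tp}(x/N^{\mathrm{eq}})$, and let $z$ realize the restriction of $r$ to $N^{\mathrm{eq}}xy$. Then $z\models p$, because $B\subseteq N^{\mathrm{eq}}$. By invariance, $\varphi(v,x,n)\in r$ if and only if $\varphi(v,y,n)\in r$ for $n$ from $N^{\mathrm{eq}}$, so $xz\equiv_Byz$. By (a) and (b), $\varepsilon_K(x,y)=\varepsilon_K(x,z)-\varepsilon_K(y,z)=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lascar}]
By Proposition~\ref{prop:eps}(c), every class in $H_1(p)$ has the form $\varepsilon_K(x,y)$. Let $x=x^0,\dots,x^m=y$ be a chain as in the definition of Lascar strong types. Consecutive members have the same type over $B$, so all $x^i$ realize $p$. By (b) and (d), $\varepsilon_K(x,y)=\sum_{i<m}\varepsilon_K(x^i,x^{i+1})=0$.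
\end{proof}

\begin{remark}\label{rem:amalgamation}
Let $T$ be simple, let $\perp$ be non-forking independence in $\mathcal M^{\mathrm{eq}}$, and suppose that for all $x,y,z_1,z_2\models p$ with $x\perp_By$, $z_1\perp_Bx$, $z_2\perp_By$ there is $z$ with $xz\equiv_Bxz_1$ and $yz\equiv_Byz_2$. Then $H_1(p)=0$. Indeed, for $x\perp_By$ take $z_1=y$ and $z_2$ with $yz_2\equiv_Bxy$; then $g=\varepsilon_K(x,y)$ equals both $\varepsilon_K(x,z)$ and $\varepsilon_K(y,z)$, so $g=g+g$. For arbitrary $x,y$ take $w\models p$ with $w\perp_Bxy$ and write $\varepsilon_K(x,y)=\varepsilon_K(x,w)-\varepsilon_K(y,w)$. A counterexample must therefore satisfy the independence theorem over models but not over $B$.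
\end{remark}

\section{Difference functions with values in a divisible group}\label{sec:criterion}

In the examples the difference function is defined on real tuples and is invariant over $\emptyset$, while $p$ is a type over $\operatorname{acl}(\emptyset)$ of a tuple of imaginaries. Two things could go wrong in this passage. The set $\operatorname{acl}(\emptyset)$ could restrict the positions of realizations of $p$, and the imaginaries in $\operatorname{acl}(a)$ could contribute further homology. The next proposition excludes both. For a type $q$ we write $q(\mathcal M)$ for the set of its realizations.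

\begin{proposition}\label{prop:criterion}
Let $T$ be complete, $B=\operatorname{acl}(\emptyset)$, $a$ a small real tuple, $q=\operatorname{tp}(a/\emptyset)$, and let $p$ be the type over $B$ of an enumeration of $\operatorname{acl}(a)$ that begins with $a$. Let $G$ be a divisible abelian group and $d:q(\mathcal M)\times q(\mathcal M)\to G$ a function with the following properties.
\begin{enumerate}
\item[(D1)] $d$ satisfies \eqref{eq:additive} and is invariant under $\operatorname{Aut}(\mathcal M)$.
\item[(D2)] For all $x\models q$ and $\rho\in G$ there is $y\models q$ with $d(x,y)=\rho$.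
\item[(D3)] If $x,y\models q$ and $d(x,y)=0$, then $x\equiv_Ny$ for some small model $N$.
\end{enumerate}
Then any two realizations of $q$ have the same type over $B$, and $H_1(p)$ maps onto $G$. Suppose in addition:
\begin{enumerate}
\item[(D4)] If $c,c'$ are finite real tuples with $c\equiv_ac'$, then $c\equiv_Nc'$ for some small model $N$ containing $a$.
\end{enumerate}
Then $H_1(p)\cong G$.
\end{proposition}

\begin{proof}
\emph{Step 1: realizations of $q$ have the same type over $B$.} Let $\varphi(v,e)$ be a formula in finitely many of the variables of $q$, with $e$ a finite tuple from $B$, and let $e=e_1,\dots,e_r$ be the orbit of $e$ under $\operatorname{Aut}(\mathcal M^{\mathrm{eq}})$. For $x,y\models q$ write $x\approx y$ if $\varphi(x,e_i)\leftrightarrow\varphi(y,e_i)$ holds for all $i$. It suffices to show that $\approx$ has one class. It is an equivalence relation with at most $2^r$ classes, and it is invariant under automorphisms, which permute the $e_i$. If $d(x,y)=0$, then $x\equiv_Ny$ by (D3), hence $x\equiv_By$ as $B\subseteq N^{\mathrm{eq}}$, hence $x\approx y$. Let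
\[
S=\{\rho\in G: x\approx y\text{ for all }x,y\models q\text{ with }d(x,y)=\rho\},
\]
so that $0\in S$.

We claim that $x\approx y$ if and only if $d(x,y)\in S$. One direction is the definition of $S$. For the other, let $x\approx y$, and let $x',y'\models q$ satisfy $d(x',y')=d(x,y)$. Take $\sigma\in\operatorname{Aut}(\mathcal M)$ with $\sigma x=x'$. Then $x'\approx\sigma y$, and $d(\sigma y,y')=d(\sigma y,\sigma x)+d(x',y')=d(y,x)+d(x,y)=0$ gives $\sigma y\approx y'$. So $x'\approx y'$, and $d(x,y)\in S$.

Next, $S$ is a subgroup. Let $\rho,\rho'\in S$ and $d(x,z)=\rho-\rho'$. By (D2) choose $y\models q$ with $d(x,y)=\rho$. Then $d(z,y)=\rho'$, so $x\approx y$ and $z\approx y$, hence $x\approx z$; thus $\rho-\rho'\in S$. The index of $S$ is finite: fix $x$ and choose $y_\rho\models q$ with $d(x,y_\rho)=\rho$; then $y_\rho\approx y_{\rho'}$ if and only if $\rho'-\rho\in S$, so there are at most $2^r$ cosets. If $n$ is the index, then $G=nG\subseteq S$ by divisibility. Hence $S=G$, and $\approx$ has one class.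

\emph{Step 2: surjectivity.} For $x\models p$ let $x_0\models q$ be the initial segment that corresponds to $a$; then $x$ enumerates $\operatorname{acl}(x_0)$. By (D1), the function $(x,y)\mapsto d(x_0,y_0)$ satisfies the hypotheses of Lemma~\ref{lem:hom}, and we obtain $\Phi_*:H_1(p)\to G$. Let $\rho\in G$ and $x\models p$. By (D2) there is $b\models q$ with $d(x_0,b)=\rho$, and by Step~1 there is $\sigma\in\operatorname{Aut}(\mathcal M^{\mathrm{eq}}/B)$ with $\sigma x_0=b$. Then $y=\sigma x$ realizes $p$ and $d(x_0,y_0)=\rho$. By Lemma~\ref{lem:hom}, $\Phi_*$ is onto.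

\emph{Step 3: \emph{(D4)} implies $\operatorname{acl}(a)=\operatorname{dcl}(a)$.} Let $e=[c]_E\in\operatorname{acl}(a)$ with $c$ a finite real tuple, and let $\tau\in\operatorname{Aut}(\mathcal M/a)$. By (D4) there are a small model $N$ containing $a$ and $\sigma\in\operatorname{Aut}(\mathcal M/N)$ with $\sigma c=\tau c$. Since $e\in\operatorname{acl}(a)\subseteq N^{\mathrm{eq}}$, we get $\tau e=[\tau c]_E=[\sigma c]_E=\sigma e=e$. Applying automorphisms, $\operatorname{acl}(b)=\operatorname{dcl}(b)$ for every $b\models q$.

\emph{Step 4: injectivity.} Let $\xi\in\ker\Phi_*$. By Proposition~\ref{prop:eps}(c), $\xi=\varepsilon_K(x,y)$ for some $K$ and $x,y\models p$, and $d(x_0,y_0)=\Phi_*(\xi)=0$. By (D3) there are a small model $N$ and $\tau\in\operatorname{Aut}(\mathcal M/N)$ with $\tau x_0=y_0$. We need $\tau x=y$ for the whole enumerations. Let $\sigma\in\operatorname{Aut}(\mathcal M^{\mathrm{eq}}/B)$ map $x$ to $y$. Then $\sigma^{-1}\tau$ fixes $x_0$, so by Step~3 it fixes every coordinate of $x$, and $\tau x=\sigma x=y$. Thus $x\equiv_Ny$ and $B\subseteq N^{\mathrm{eq}}$, and Proposition~\ref{prop:eps}(d) gives $\xi=0$.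
\end{proof}

The negative answer to the question needs only Steps~1 and~2, hence only Lemma~\ref{lem:hom} from Section~\ref{sec:pairs}. Divisibility cannot be dropped. For an equivalence relation with two infinite classes, let $d(x,y)\in\mathbb{Z}/2\mathbb{Z}$ be $0$ exactly for equivalent elements. Then (D1)--(D3) hold, but $B$ names the two classes, and $H_1(p)=0$ because the theory is stable.

\section{Approximate positions on the circle}\label{sec:class}

For $\xi\in\mathbb{R}/\mathbb{Z}$ let $|\xi|\in[0,\frac12]$ be the distance from $\xi$ to $0$; it satisfies $|-\xi|=|\xi|$ and the triangle inequality. For $k\ge0$ put $r_k=16^{-k-1}$ and $\Gamma_k=\frac1{8\cdot16^k}\mathbb{Z}/\mathbb{Z}$. The set $\Gamma_k$ is finite, $\Gamma_k=-\Gamma_k$, and its spacing is $2r_k$. So we may fix maps $\nu_k:\mathbb{R}/\mathbb{Z}\to\Gamma_k$ with $|\nu_k(\xi)-\xi|\le r_k$. We use binary predicates $D_{k,u}$ for $k\ge0$ and $u\in\Gamma_k$, write $d_k(x,y)=u$ for $D_{k,u}(x,y)$, and always require: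
\begin{enumerate}
\item[(A0)] For $x\ne y$ and each $k$ there is exactly one $u\in\Gamma_k$ with $d_k(x,y)=u$, and $d_k(y,x)=-d_k(x,y)$. No $D_{k,u}(x,x)$ holds.
\end{enumerate}
Inside inequalities we use the convention $d_k(x,x)=0$.

\subsection*{A first attempt}
Let $\mathcal K_0$ be the class of structures in the predicates $D_{k,u}$ that satisfy (A0) and admit a map $\pi$ to $\mathbb{R}/\mathbb{Z}$ with $|d_k(x,y)-(\pi(y)-\pi(x))|\le r_k$ for all $x\ne y$ and all $k$.

\begin{example}\label{ex:naive}
There is no theory $T_0$ with quantifier elimination such that all models of $T_0$ lie in $\mathcal K_0$ and all members of $\mathcal K_0$ embed in models of $T_0$. Suppose there is one, and let $\psi(a,b)$ be a quantifier-free formula equivalent to $\exists z\,(d_0(a,z)=0\wedge d_0(b,z)=0)$; say $\psi$ mentions only levels $k\le n$. Note that $r_0=\frac1{16}$ and $\frac18\in\Gamma_k$ for all $k$. Take points $a,z,b$ at positions $0,\frac1{16},\frac18$ with $d_k(a,b)=\frac18$ for all $k$, with $d_0(a,z)=d_0(b,z)=0$, and with the remaining values given by $\nu_k$. This structure is in $\mathcal K_0$ and embeds in a model of $T_0$,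 so $\psi(a,b)$ holds. Now take $a',b'$ at positions $0$ and $\frac18+r_n$, with $d_k(a',b')=\frac18$ for $k\le n$ and $d_k(a',b')=\nu_k(\frac18+r_n)$ for $k>n$. This structure is in $\mathcal K_0$ and satisfies $\psi(a',b')$. In a model of $T_0$ containing it there is a point $z'$ within $\frac1{16}$ of both $a'$ and $b'$, while the positions of $a'$ and $b'$ differ by $\lim_kd_k(a',b')=\frac18+r_n$. This is a contradiction.
\end{example}

The existence of $z$ is equivalent to a sharp inequality for the exact difference of positions, and finitely many approximations cannot decide it. We need a margin: a quantifier-free threshold that every witness $z$ forces and that still leaves room to place a witness.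

\subsection*{Memory and the class $\mathcal K$}
Let $L$ consist of the predicates $D_{k,u}$ and unary function symbols $f_{l,j}$ for $l\ge1$ and $1\le j\le l$. The language $L$ is countable. Put $f_l(x)=\{f_{l,1}(x),\dots,f_{l,l}(x)\}$ and $\mu(x,y)=\{l\ge1:y\in f_l(x)\}$. If $l\in\mu(x,y)$, we say that $x$ \emph{remembers} $y$ at level $l$. Let $\langle X\rangle$ be the substructure generated by $X$. Since the functions are unary, $\langle X\rangle=\bigcup_{x\in X}\langle x\rangle$, and unions of substructures are substructures. Put
\[
\lambda_n=16\,r_n,\qquad V_n=9\,r_n,\qquad\Sigma_n=\sum_{l>n}V_l=\tfrac35\,r_n,\qquad e_n=r_n+\Sigma_n=\tfrac85\,r_n.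
\]
Here $V_l$ is the extra error bought by remembering at level $l$, the number $e_k$ will bound the total error of $d_k$, and $\lambda_n$ is the threshold. We use three inequalities:
\begin{align}
\lambda_n+e_n&=17.6\,r_n\le18\,r_n=2V_n,\label{eq:c1}\\
V_n+2\Sigma_n+e_n&=11.8\,r_n\le16\,r_n=\lambda_n,\label{eq:c2}\\
e_k&\le e_0=\tfrac1{10}.\label{eq:c3}
\end{align}
For $k<m$ put $R^m_k(w,b)=\sum\{V_l:k<l<m,\ l\in\mu(w,b)\}$, and for $k,k'<m$ and $w\notin\{b,b'\}$ let $I_m(w;b,b';k,k')$ be the inequality
\[
|d_m(b,b')-d_k(b,w)+d_{k'}(b',w)|\le r_k+r_{k'}+R^m_k(w,b)+R^m_{k'}(w,b')+\lambda_m.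
\]
It is unchanged when $(b,k)$ and $(b',k')$ are interchanged, since the term on the left only changes sign.

\begin{definition}\label{def:K}
Let $\mathcal K$ be the class of $L$-structures $A$ that satisfy (A0) and the following conditions.
\begin{enumerate}
\item[(A1)] $\tau(x)\ne x$ for every nonempty composition $\tau$ of function symbols.
\item[(P)] There is a map $\pi:A\to\mathbb{R}/\mathbb{Z}$ such that for all $x\ne y$ and all $k$
\[
|d_k(x,y)-(\pi(y)-\pi(x))|\le r_k+\sum\{V_l:l>k,\ l\in\mu(x,y)\cup\mu(y,x)\}.
\]
\item[(C)] For all $m\ge1$, all $w$, all $b,b'\in f_m(w)$ (possibly equal) and all $k,k'<m$, the inequality $I_m(w;b,b';k,k')$ holds.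
\end{enumerate}
A map $\pi$ as in (P) is a \emph{position function}.
\end{definition}

Given a map $\pi$, we call $\eta_k(x,y)=|d_k(x,y)-(\pi(y)-\pi(x))|$ the \emph{error} of $d_k(x,y)$, and we call the value $d_k(x,y)$ \emph{tight} if $\eta_k(x,y)\le r_k$. The error is symmetric in $x,y$, and it is $0$ for $x=y$. Because $(\pi(b')-\pi(b))-(\pi(w)-\pi(b))+(\pi(w)-\pi(b'))=0$, we have
\begin{equation}\label{eq:triangle}
|d_m(b,b')-d_k(b,w)+d_{k'}(b',w)|\le\eta_m(b,b')+\eta_k(b,w)+\eta_{k'}(b',w).
\end{equation}
The right side in (P) is at most $e_k$, and $e_k\to0$. So in $A\in\mathcal K$ the limit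
\[
d(x,y)=\lim_kd_k(x,y)=\pi(y)-\pi(x)
\]
exists. It does not depend on $\pi$, it is determined by the quantifier-free type of $(x,y)$, and it satisfies \eqref{eq:additive}. If $\pi$ is a position function, so is $\pi+\rho$ for each constant $\rho$.

\begin{lemma}\label{lem:universal}
The class $\mathcal K$ is axiomatized by a universal theory. In particular it is closed under substructures and unions of chains.
\end{lemma}

\begin{proof}
Conditions (A0) and (A1) are universal, since each $\Gamma_k$ is finite. For fixed $m,j,j',k,k'$ the inequality $I_m(w;f_{m,j}(w),f_{m,j'}(w);k,k')$ is decided by finitely many atomic formulas in $w$, so (C) is universal. For (P), assume (A0). For finite $X\subseteq A$ and $n\ge0$ let $\Pi(X,n)$ be the set of all $\pi\in(\mathbb{R}/\mathbb{Z})^A$ such that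
\[
\eta_k(x,y)\le r_k+\sum\{V_l:k<l\le n,\ l\in\mu(x,y)\cup\mu(y,x)\}+\Sigma_n
\]
for all $x\ne y$ in $X$ and all $k\le n$. Whether $\Pi(X,n)$ is nonempty depends only on the truth values of finitely many atomic formulas on $X$. So ``$\Pi(X,n)\ne\emptyset$ for all $X$ and $n$'' is a set of universal sentences. We show that it is equivalent to (P). A position function lies in every $\Pi(X,n)$. Conversely, the sets $\Pi(X,n)$ are closed, and they decrease when $X$ grows and, because $\Sigma_n=V_{n+1}+\Sigma_{n+1}$, when $n$ grows. If they are all nonempty, they have the finite intersection property, so by compactness of $(\mathbb{R}/\mathbb{Z})^A$ some $\pi$ lies in all of them. For fixed $x\ne y$ and $k$, letting $n\to\infty$ gives the inequality of (P).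
\end{proof}

Condition (A1) for $x$ concerns only $\langle x\rangle$, and (C) for $w$ concerns only $\langle w\rangle$. This is the reason for using functions, and it gives the following principle.

\begin{lemma}[Gluing]\label{lem:gluing}
Let $D$ be an $L$-structure that satisfies \emph{(A0)} and is a union of substructures each of which satisfies \emph{(A1)} and \emph{(C)}. If some $\pi:D\to\mathbb{R}/\mathbb{Z}$ satisfies the inequalities of \emph{(P)} for all pairs, then $D\in\mathcal K$.
\end{lemma}

\subsection*{Adding one point}
Let $A\in\mathcal K$ have position function $\pi$. We describe the free way of adding a point $z$ at a position $t\in\mathbb{R}/\mathbb{Z}$ when some values $f_{l,j}(z)$ and $d_k(a,z)$ are prescribed. Let $\Lambda$ be the set of pairs $(l,j)$ with $1\le j\le l$. Let $\Lambda_0\subseteq\Lambda$, let $\phi:\Lambda_0\to A$, let $\Delta\subseteq A\times\omega$, and let $\delta(a,k)\in\Gamma_k$ for $(a,k)\in\Delta$. Define $A[z]$ as follows. Its new elements are $z$ and the \emph{fresh} elements, which are the nonempty finite words in $\Lambda$ whose first letter is not in $\Lambda_0$. For $\iota\in\Lambda$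 let $f_\iota(z)=\phi(\iota)$ if $\iota\in\Lambda_0$, let $f_\iota(z)$ be the one-letter word $\iota$ otherwise, and let $f_\iota$ act on words by appending $\iota$. All new elements get the position $t$. Put $d_k(a,z)=\delta(a,k)=-d_k(z,a)$ for $(a,k)\in\Delta$. In all other cases with at least one new element, orient the pair as $(x,y)$ and put $d_k(x,y)=\nu_k(\pi(y)-\pi(x))=-d_k(y,x)$; these values are tight.

\begin{lemma}\label{lem:onepoint}
The structure $A[z]$ is in $\mathcal K$ provided that
\begin{enumerate}
\item[(a)] $\eta_k(a,z)\le r_k+\sum\{V_l:l>k,\ l\in\mu(z,a)\}$ for all $(a,k)\in\Delta$, and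
\item[(b)] $I_m(z;b,b';k,k')$ holds for all $m\ge1$, all $b,b'\in A\cap f_m(z)$ and all $k,k'<m$.
\end{enumerate}
\end{lemma}

\begin{proof}
Condition (A0) holds by construction. For (A1): $A$ is closed under the functions, a nonempty composition sends a word to a longer word, and $z$ is not a value of any function. The inequalities of (P) hold on $A$, hold for the prescribed values by (a), and hold for tight values. Consider (C). For $w\in A$ it involves only $A$. Let $w$ be new and $b,b'\in f_m(w)$. If $b,b'\in A$, then $w=z$ and we use (b). Otherwise, by symmetry, $b$ is fresh, so $\eta_m(b,b')\le r_m$ and $\eta_k(b,w)\le r_k$. Further, $\eta_{k'}(b',w)\le r_{k'}+R^m_{k'}(w,b')+V_m+\Sigma_m$: by (P) and $\mu(b',w)=\emptyset$ if $w=z$, and by tightness if $w$ is fresh. Since $r_m+V_m+\Sigma_m\le\lambda_m$ by \eqref{eq:c2}, inequality \eqref{eq:triangle} gives $I_m(w;b,b';k,k')$.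
\end{proof}

With $A=\emptyset$ the lemma shows that $\mathcal K$ has a nonempty member. We now return to the configuration of Example~\ref{ex:naive}.

\begin{example}\label{ex:two}
Let $A\in\mathcal K$ and $a\ne b$ in $A$. We claim that the following are equivalent.
\begin{enumerate}
\item[(1)] Some $A'\supseteq A$ in $\mathcal K$ contains a point $z$ with $d_0(a,z)=d_0(b,z)=0$, with $a,b\notin f_1(z)$, and with $z\notin f_l(a)\cup f_l(b)$ for $l=1,2$.
\item[(2)] $|d_2(a,b)|\le2r_0+\lambda_2$.
\end{enumerate}
In units of $r_2$ we have $V_2=9$, $\Sigma_2=0.6$, $e_2=1.6$ and $\lambda_2=16$.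

Assume (1). If $z$ remembers both $a$ and $b$ at level $2$, then (2) is the instance $I_2(z;a,b;0,0)$ of (C). If $z$ does not remember $b$ at level $2$, say, then $\eta_0(a,z)\le r_0+V_2+\Sigma_2$ and $\eta_0(b,z)\le r_0+\Sigma_2$, and \eqref{eq:triangle} gives $|d_2(a,b)|\le2r_0+11.8\,r_2$, which implies (2).

Assume (2). Then $|d(a,b)|\le2r_0+17.6\,r_2\le2(r_0+V_2)$. Let $t$ be the midpoint of the shorter arc from $\pi(a)$ to $\pi(b)$, and form $A[z]$ with the prescribed values $f_{2,1}(z)=a$, $f_{2,2}(z)=b$ and $d_0(a,z)=d_0(b,z)=0$. Then $\mu(z,a)=\mu(z,b)=\{2\}$ and $\eta_0(a,z),\eta_0(b,z)\le r_0+V_2$, which is (a) of Lemma~\ref{lem:onepoint}. In (b) only $m=2$ occurs. For $k=k'=0$ the inequality is (2) for the pair $a,b$, and its left side is $0$ for the pairs $a,a$ and $b,b$. If $k=1$ or $k'=1$, the corresponding value is tight, so the right side of \eqref{eq:triangle} is at most $r_k+r_{k'}+V_2+e_2\le r_k+r_{k'}+\lambda_2$. So $A[z]\in\mathcal K$, and (1) holds.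
\end{example}

The example shows the role of each constant. A point that remembers at most one of $a,b$ at level $2$ forces the bound $11.8$; a point that remembers both can be placed up to the bound $18$; and the threshold $16$ lies between them, at distance more than $e_2=1.6$ from the upper one. These are \eqref{eq:c2} and \eqref{eq:c1}. Condition (C) is needed only for points that remember both $a$ and $b$. Without it, a point remembering both at all levels $l\ge2$ could be placed exactly when $|d(a,b)|\le2(r_0+V_2+\Sigma_2)$, which is again a condition on the exact value $d(a,b)$.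

\section{The theory $T$ and quantifier elimination}\label{sec:QE}

We now carry out Example~\ref{ex:two} for any number of points and levels. The first half of the example becomes the following lemma: (C) extends for free to all triples in which $w$ is not remembered at low levels.

\begin{lemma}\label{lem:necessary}
Let $A\in\mathcal K$, $m\ge1$, $w\notin\{b,b'\}$, and $w\notin f_l(b)\cup f_l(b')$ for all $l\le m$. Then $I_m(w;b,b';k,k')$ holds for all $k,k'<m$.
\end{lemma}

\begin{proof}
If $b,b'\in f_m(w)$, this is (C). Otherwise, by symmetry, $b'\notin f_m(w)$. The sets $\mu(b,w)$ and $\mu(b',w)$ contain only levels above $m$, so (P) gives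
\[
\eta_k(b,w)\le r_k+R^m_k(w,b)+V_m+\Sigma_m,\qquad\eta_{k'}(b',w)\le r_{k'}+R^m_{k'}(w,b')+\Sigma_m.
\]
Also $\eta_m(b,b')\le e_m$. Now use \eqref{eq:triangle} and \eqref{eq:c2}.
\end{proof}

A pattern records what a new point does toward finitely many old points below a level $n$. Let $n\ge1$ and $0\le s\le n$. An \emph{$(n,s)$-pattern} $\theta=(u,g)$ consists of values $u_{i,k}\in\Gamma_k$ for $1\le i\le s$, $k<n$, and $g(l,j)\in\{0,\dots,s\}$ for $1\le j\le l<n$. Let $\bar a=(a_1,\dots,a_s)$ be distinct elements. An element $z\notin\bar a$ \emph{realizes $\theta$ over $\bar a$} if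
\begin{itemize}
\item $d_k(a_i,z)=u_{i,k}$ for all $i$ and all $k<n$;
\item for $1\le j\le l<n$: $f_{l,j}(z)=a_{g(l,j)}$ if $g(l,j)\ne0$, and $f_{l,j}(z)\notin\bar a$ if $g(l,j)=0$;
\item $z\notin f_l(a_i)$ for all $i$ and all $1\le l\le n$.
\end{itemize}
For $k<m\le n$ put $R^m_{i,k}=\sum\{V_l:k<l<m,\ i\in\{g(l,1),\dots,g(l,l)\}\}$. Let $\mathrm{Rule}(\theta,\bar a)$ say that for all $1\le m\le n$, all $1\le i,i'\le s$ and all $k,k'<m$,
\begin{equation}\label{eq:rule}
|d_m(a_i,a_{i'})-u_{i,k}+u_{i',k'}|\le r_k+r_{k'}+R^m_{i,k}+R^m_{i',k'}+\lambda_m.
\end{equation}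
Both ``$\mathrm{Rule}(\theta,\bar a)$'' and ``$z$ realizes $\theta$ over $\bar a$'' are quantifier-free formulas, and the first mentions only the values $d_m(a_i,a_{i'})$ with $m\le n$. If $z$ realizes $\theta$ over $\bar a$, then $R^m_k(z,a_i)=R^m_{i,k}$ for $k<m\le n$, because only levels $l<n$ are counted. So in that case \eqref{eq:rule} is the inequality $I_m(z;a_i,a_{i'};k,k')$.

\begin{lemma}\label{lem:rule}
Let $A\in\mathcal K$, let $\bar a$ be a tuple of $s$ distinct elements of $A$, and let $\theta$ be an $(n,s)$-pattern. Then $\mathrm{Rule}(\theta,\bar a)$ holds if and only if $\theta$ is realized over $\bar a$ in some $A'\supseteq A$ with $A'\in\mathcal K$.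
\end{lemma}

\begin{proof}
If $z\in A'$ realizes $\theta$, then $z\notin f_l(a_i)$ for $l\le n$, and Lemma~\ref{lem:necessary} gives \eqref{eq:rule}.

Conversely, assume $\mathrm{Rule}(\theta,\bar a)$ and fix a position function $\pi$ on $A$. The pattern leaves level $n$ open, and $s\le n$, so the new point can remember all the $a_i$ at level $n$. This adds $V_n$ to every permitted error.

\emph{The position.} For $i\le s$ and $k<n$ let $J_{i,k}$ be the closed arc with center $\pi(a_i)+u_{i,k}$ and radius $\rho_{i,k}=r_k+R^n_{i,k}+V_n$. Then $\rho_{i,k}\le r_k+\sum_{k<l\le n}V_l\le e_k\le\frac1{10}$ by \eqref{eq:c3}. The distance between the centers of $J_{i,k}$ and $J_{i',k'}$ is $|d(a_i,a_{i'})-u_{i,k}+u_{i',k'}|$. By \eqref{eq:rule} for $m=n$, by $\eta_n(a_i,a_{i'})\le e_n$ and by \eqref{eq:c1}, it is at most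
\[
r_k+r_{k'}+R^n_{i,k}+R^n_{i',k'}+\lambda_n+e_n\le\rho_{i,k}+\rho_{i',k'}.
\]
So the arcs intersect pairwise. On a circle this alone does not give a common point: three arcs of length $\frac13$ can cover the circle and meet only pairwise. But our arcs have length at most $\frac15$ and all meet a fixed one of them, so they lie in one arc of length at most $\frac35$, which we identify with a real interval. Finitely many pairwise intersecting closed intervals have a common point, namely the largest left endpoint. Let $t$ be a common point of the $J_{i,k}$; if $s=0$, let $t$ be arbitrary.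

\emph{The extension.} Form $A[z]$ with position $t$ and the prescribed values $f_{l,j}(z)=a_{g(l,j)}$ for $l<n$ and $g(l,j)\ne0$, $f_{n,j}(z)=a_j$ for $j\le s$, and $d_k(a_i,z)=u_{i,k}$ for $k<n$. Then $z$ realizes $\theta$ over $\bar a$, since the other values of the functions at $z$ are fresh and $A$ is closed. The set $\mu(z,a_i)$ consists of $n$ and those $l<n$ with $i\in\{g(l,1),\dots,g(l,l)\}$, so condition (a) of Lemma~\ref{lem:onepoint} for $(a_i,k)$ says exactly that $t\in J_{i,k}$. In condition (b), the set $A\cap f_m(z)$ is contained in $\bar a$ and is empty for $m>n$, so the required inequalities are instances of \eqref{eq:rule}. Hence $A[z]\in\mathcal K$.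
\end{proof}

Let $T$ be the universal theory of Lemma~\ref{lem:universal} together with the following axioms.
\begin{enumerate}
\item[(E)] For all $n\ge1$, $0\le s\le n$ and all $(n,s)$-patterns $\theta$: if $a_1,\dots,a_s$ are distinct and $\mathrm{Rule}(\theta,\bar a)$ holds, then some $z$ realizes $\theta$ over $\bar a$.
\end{enumerate}

\begin{corollary}\label{cor:embed}
Every $A\in\mathcal K$ embeds in a model of $T$ of size at most $|A|+\aleph_0$. In particular $T$ is consistent.
\end{corollary}

\begin{proof}
List all pairs $(\theta,\bar a)$ with $\mathrm{Rule}(\theta,\bar a)$ true in $A$. Apply Lemma~\ref{lem:rule} to them one after another, taking unions at limit stages; each step adds countably many elements. The rule and the realizations are quantifier-free, so they persist in extensions. This gives $A_1\supseteq A$ in $\mathcal K$ in which all these patterns are realized. Repeat to get $A\subseteq A_1\subseteq A_2\subseteq\cdots$. The union is in $\mathcal K$ and satisfies (E). It is nonempty by the case $s=0$.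
\end{proof}

\begin{proposition}\label{prop:QE}
The theory $T$ is complete and has quantifier elimination. More precisely, for $\omega_1$-saturated models $M,N$ of $T$, the isomorphisms between countable (possibly empty) substructures form a back-and-forth system.
\end{proposition}

\begin{proof}
Let $h:A\to A'$ be such an isomorphism and $c\in M\setminus A$. By symmetry it suffices to extend $h$ to an isomorphism from $\langle Ac\rangle$ onto a substructure of $N$. The set $C=\langle Ac\rangle\setminus A$ is countable. Consider all statements $x\ne y$, $d_k(x,y)=u$, $f_{l,j}(x)=y$ and $f_{l,j}(x)\ne y$ that hold in $M$ for elements $x,y$ of $\langle Ac\rangle$. Replace each $a\in A$ by $h(a)$ and each $e\in C$ by a variable $v_e$. A solution in $N$ of the resulting set $\Xi$ defines an injective extension of $h$ to $\langle Ac\rangle$ that commutes with the functions and preserves all values $d_k$; by (A0) it is an isomorphism onto a substructure. Since $\Xi$ has countably many variables and parameters, by $\omega_1$-saturation it suffices to solve each finite part of $\Xi$ in $N$.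

Call a bijection between a subset of $M$ and a subset of $N$ an \emph{$n$-isomorphism} if it preserves the values $d_k$ for $k<n$ and the truth values of the statements $f_{l,j}(x)=y$ for $1\le l<n$. A finite part of $\Xi$ mentions a finite set $X=X_0\cup\{c_1,\dots,c_r\}$, with $X_0\subseteq A$ and distinct $c_i\in C$, and levels below some $n$. We must extend $h|X_0$ to an $n$-isomorphism on $X$.

Axiom (E) adds points that are not remembered at low levels by the points already present, so the order of the $c_i$ matters. A cycle in the relation ``$x$ remembers $y$ at some level'' would give $\tau(x)=x$ for a nonempty composition $\tau$, against (A1). So we may number the $c_i$ such that $j<i$ whenever $c_i$ remembers $c_j$. Let $X_i=X_0\cup\{c_1,\dots,c_i\}$. Then no element of $X_{i-1}$ remembers $c_i$ at any level: this holds for the elements of $X_0$ because $A$ is closed, and for $c_1,\dots,c_{i-1}$ by the numbering. The rule for a pattern of level $n'$ mentions $d_{n'}$, while a realization controls only the levels below $n'$, so each step costs one level. Put $n_r=\max(n,|X|,1)$ and $n_{i-1}=n_i+1$.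

The map $h_0=h|X_0$ is an $n_0$-isomorphism. Suppose $h_{i-1}:X_{i-1}\to X'_{i-1}$ is an $n_{i-1}$-isomorphism. Enumerate $X_{i-1}$ as $\bar a$, of length $s\le|X|\le n_i$, and let $\bar a'=h_{i-1}(\bar a)$. Let $\theta$ be the $(n_i,s)$-pattern that records the values $d_k(a,c_i)$ and the elements of $\bar a$ equal to $f_{l,j}(c_i)$. Then $c_i$ realizes $\theta$ over $\bar a$, so $\mathrm{Rule}(\theta,\bar a)$ holds in $M$ by Lemma~\ref{lem:rule}. It mentions only $d_m$ on $\bar a$ for $m\le n_i<n_{i-1}$, so $\mathrm{Rule}(\theta,\bar a')$ holds in $N$. By (E) some $c_i'\in N$ realizes $\theta$ over $\bar a'$. The map $h_i=h_{i-1}\cup\{(c_i,c_i')\}$ is an $n_i$-isomorphism. Indeed, the values $d_k(a,c_i)$ and the statements $f_{l,j}(c_i)=a$ are given by $\theta$ on both sides; the values $d_k(c_i,a)$ follow by (A0); for $l<n_i$ the statements $f_{l,j}(a)=c_i$ and $f_{l,j}(a')=c_i'$ are false; and $f_{l,j}(c_i)=c_i$ and $f_{l,j}(c_i')=c_i'$ are false by (A1). The map $h_r$ is an $n$-isomorphism on $X$.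
\end{proof}

From now until Section~\ref{sec:tori}, $\mathcal M$ is the monster model of $T$, and $\pi$ is a fixed position function on $\mathcal M$.

\begin{lemma}\label{lem:emb}
If $A\subseteq\mathcal M$ is a small substructure and $A\subseteq D\in\mathcal K$ with $D$ small, then $D$ embeds in $\mathcal M$ over $A$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:embed}, $D$ is contained in a small $M'\models T$. By Proposition~\ref{prop:QE}, the identity of $A$ is an elementary map from $M'$ to $\mathcal M$. By saturation it extends to an elementary embedding of $M'$.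
\end{proof}

The next lemma is the free amalgamation that we use three times. It moves a substructure out of the way of another one so that the new approximations depend on positions only.

\begin{lemma}\label{lem:copy}
Let $C\subseteq D_1\cap D_2$ be small substructures of $\mathcal M$, and let $\rho\in\mathbb{R}/\mathbb{Z}$, where $\rho=0$ if $C\ne\emptyset$. Then there is an embedding $\beta:D_2\to\mathcal M$ that fixes $C$ pointwise, such that $\beta(D_2)\cap D_1=C$ and
\[
d_k(x,\beta(y))=\nu_k(\pi(y)+\rho-\pi(x))\qquad\text{for all }k,\ x\in D_1\setminus C,\ y\in D_2\setminus C.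
\]
\end{lemma}

\begin{proof}
Let $y\mapsto y'$ be an isomorphism over $C$ from $D_2$ onto a structure $D_2'$ with $D_2'\cap D_1=C$. On $D=D_1\cup D_2'$ keep the structures of $D_1$ and $D_2'$, and put $d_k(x,y')=\nu_k(\pi(y)+\rho-\pi(x))=-d_k(y',x)$ for $x\in D_1\setminus C$ and $y\in D_2\setminus C$. Let $\pi_D=\pi$ on $D_1$ and $\pi_D(y')=\pi(y)+\rho$; the two definitions agree on $C$. The inequalities of (P) hold within $D_1$ and within $D_2'$, and the new values are tight. By Lemma~\ref{lem:gluing}, $D\in\mathcal K$. Embed $D$ in $\mathcal M$ over $D_1$ by Lemma~\ref{lem:emb}, and let $\beta(y)$ be the image of $y'$.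
\end{proof}

\section{Simplicity of $T$}\label{sec:simple}

Condition (C) constrains a triple $w,b,b'$ only if $w$ remembers both $b$ and $b'$. So sets should be independent when they have no memories in common outside the base. For small $X,Y,Z\subseteq\mathcal M$ define
\[
X\perp_ZY\iff\langle XZ\rangle\cap\langle YZ\rangle=\langle Z\rangle.
\]
Since $\langle XZ\rangle\cap\langle YZ\rangle=(\langle X\rangle\cap\langle Y\rangle)\cup\langle Z\rangle$, this is equivalent to $\langle X\rangle\cap\langle Y\rangle\subseteq\langle Z\rangle$.

\begin{proposition}\label{prop:simple}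
The theory $T$ is simple.
\end{proposition}

\begin{proof}
We verify the hypotheses of Theorem~\ref{thm:KP}. Invariance and symmetry are visible in the definition, and finite character holds because $\langle X\rangle=\bigcup_{x\in X}\langle x\rangle$.

\emph{Transitivity.} We have $X\perp_ZYY'$ if and only if $\langle X\rangle\cap\langle Y\rangle\subseteq\langle Z\rangle$ and $\langle X\rangle\cap\langle Y'\rangle\subseteq\langle Z\rangle$. Given the first inclusion, the second is equivalent to $\langle X\rangle\cap\langle Y'\rangle\subseteq\langle Z\rangle\cup\langle Y\rangle=\langle ZY\rangle$, because an element of $\langle X\rangle$ that lies in $\langle Y\rangle$ lies in $\langle Z\rangle$.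

\emph{Local character.} For finite $a$ the set $\langle a\rangle$ is countable. For each $e\in\langle a\rangle\cap\langle Y\rangle$ choose $y_e\in Y$ with $e\in\langle y_e\rangle$. The set $Z$ of all $y_e$ is countable, and $a\perp_ZY$.

\emph{Extension.} Given $a$ and $Z\subseteq Y$, apply Lemma~\ref{lem:copy} to $C=\langle Z\rangle$, $D_1=\langle Y\rangle$, $D_2=\langle aZ\rangle$ and $\rho=0$, and put $a'=\beta(a)$. Then $a'\equiv_Za$ by quantifier elimination, and $\langle a'Z\rangle\cap\langle Y\rangle=\langle Z\rangle$.

\emph{Independence theorem over a model $N$.} Let $a\equiv_Na'$, $X\perp_NY$, $a\perp_NX$ and $a'\perp_NY$. Put $\bar X=\langle NX\rangle$, $\bar Y=\langle NY\rangle$, $C_1=\langle Na\rangle$, $C_2=\langle Na'\rangle$. Then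
\[
\bar X\cap\bar Y=C_1\cap\bar X=C_2\cap\bar Y=N.
\]
Let $g:C_1\to C_2$ be an isomorphism over $N$ with $g(a)=a'$. Let $i_1:C\to C_1$ be an isomorphism over $N$ from a structure $C$ with $C\cap(\bar X\cup\bar Y)=N$, and let $i_2=gi_1:C\to C_2$. The maps $\mathrm{id}\cup i_1:\bar X\cup C\to\bar X\cup C_1$ and $\mathrm{id}\cup i_2:\bar Y\cup C\to\bar Y\cup C_2$ are bijections. On $D=\bar X\cup\bar Y\cup C$ take the structure of $\mathcal M$ on $\bar X\cup\bar Y$, and the structures pulled back along these bijections on $\bar X\cup C$ and on $\bar Y\cup C$. The pairwise intersections of the three parts are $\bar X$, $\bar Y$ and $C$. On $\bar X$ and $\bar Y$ both structures are that of $\mathcal M$, and on $C$ they agree because $g$ is an isomorphism. Every pair of elements of $D$ lies in one of the parts. So $D$ is a well-defined structure that satisfies (A0), and it is a union of three substructures that satisfy (A1) and (C).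

The only global condition is (P). Fix $n\in N$. Since $g$ preserves $d$ and fixes $n$, we have $\pi(g(e))=\pi(n)+d(n,g(e))=\pi(n)+d(n,e)=\pi(e)$ for $e\in C_1$. Let $\pi_D=\pi$ on $\bar X\cup\bar Y$ and $\pi_D=\pi i_1=\pi i_2$ on $C$. On each part, $\pi_D$ is the pullback of $\pi$, so the inequalities of (P) hold for all pairs, and $D\in\mathcal K$ by Lemma~\ref{lem:gluing}. Embed $D$ in $\mathcal M$ over $\bar X\cup\bar Y$, and let $a''$ be the image of $i_1^{-1}(a)=i_2^{-1}(a')$. By quantifier elimination, $a''\equiv_{NX}a$ and $a''\equiv_{NY}a'$. Finally $\langle Na''\rangle$ is the image of $C$, which meets $\bar X\cup\bar Y$ in $N$, so $a''\perp_NXY$.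
\end{proof}

The last part used only that $N$ is a nonempty substructure: one point of $N$ pins down the positions of $a$ and $a'$. Remark~\ref{rem:lascar} shows what happens over the empty set.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Properties (D3) and (D4) of Proposition~\ref{prop:criterion} ask for a small model over which two given tuples have the same type. Positions are the only obstruction.

\begin{lemma}\label{lem:model}
Let $C\subseteq C_1\cap C_2$ be small substructures of $\mathcal M$ and $h:C_1\to C_2$ an isomorphism that fixes $C$ pointwise. If $C=\emptyset$, assume that $d(x,h(x))=0$ for some $x\in C_1$. Then $h$ extends to an automorphism of $\mathcal M$ that fixes pointwise some small model $N\supseteq C$.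
\end{lemma}

\begin{proof}
In either case there is $x\in C_1$ with $\pi(h(x))=\pi(x)$. Since $h$ preserves $d$, we get $\pi(h(e))=\pi(h(x))+d(x,e)=\pi(e)$ for all $e\in C_1$. Let $N_0$ be a small model containing $C$. Apply Lemma~\ref{lem:copy} to $C$, $D_1=C_1\cup C_2$, $D_2=N_0$ and $\rho=0$, and let $N=\beta(N_0)$. Then $N\models T$, so $N\prec\mathcal M$, and $N\cap(C_1\cup C_2)=C$. The map $h\cup\mathrm{id}_N$ is a well-defined bijection from the substructure $C_1\cup N$ onto the substructure $C_2\cup N$, because $h$ fixes $C$ and maps $C_1\setminus C$ onto $C_2\setminus C$. It commutes with the functions and preserves the $d_k$ within $C_1$ and within $N$. For $e\in C_1\setminus C$ and $y\in N_0\setminus C$,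
\[
d_k(h(e),\beta(y))=\nu_k(\pi(y)-\pi(h(e)))=\nu_k(\pi(y)-\pi(e))=d_k(e,\beta(y)).
\]
So $h\cup\mathrm{id}_N$ is an isomorphism, hence elementary, and it extends to an automorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The theory $T$ is complete, simple and has a countable language (Propositions~\ref{prop:QE} and~\ref{prop:simple}). Fix any $a_0\in\mathcal M$, let $q=\operatorname{tp}(a_0/\emptyset)$, and let $p$ be the type over $B=\operatorname{acl}(\emptyset)$ of an enumeration of $\operatorname{acl}(a_0)$ with first coordinate $a_0$. We apply Proposition~\ref{prop:criterion} to the divisible group $\mathbb{R}/\mathbb{Z}$ and the function $d=\lim_kd_k$.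

(D1) holds because $d$ satisfies \eqref{eq:additive} and is determined by quantifier-free types.

(D2) Apply Lemma~\ref{lem:copy} to $C=\emptyset$, $D_1=D_2=\langle x\rangle$ and $\rho$, and put $y=\beta(x)$. Then $y\models q$ by quantifier elimination, and $d(x,y)=\lim_k\nu_k(\rho)=\rho$.

(D3) An automorphism mapping $x$ to $y$ restricts to an isomorphism $h:\langle x\rangle\to\langle y\rangle$ with $d(x,h(x))=0$. Apply Lemma~\ref{lem:model} with $C=\emptyset$.

(D4) An automorphism that fixes $a_0$ and maps $c$ to $c'$ fixes $C=\langle a_0\rangle\ne\emptyset$ pointwise and restricts to an isomorphism $h:\langle a_0c\rangle\to\langle a_0c'\rangle$. Apply Lemma~\ref{lem:model}.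

Hence $H_1(p)\cong\mathbb{R}/\mathbb{Z}$.
\end{proof}

\begin{remark}\label{rem:lascar}
All realizations of $q$ have the same type over $B$, but $x,y\models q$ have the same Lascar strong type over $B$ if and only if $d(x,y)=0$. One direction is (D3). For the other, if $x\equiv_Ny$ and $n\in N$, then $d(x,y)=d(x,n)+d(n,y)=d(y,n)+d(n,y)=0$, and $d$ is additive along chains. Likewise the independence theorem fails over $\emptyset$, even for $a\equiv_Ba'$. Take $a,a'\models q$ with $d(a,a')=\frac12$, and by extension elements $x\perp_\emptyset aa'$ and $y\perp_\emptyset aa'x$. If $a''\equiv_xa$ and $a''\equiv_ya'$, then $d(x,y)=d(x,a'')+d(a'',y)=d(x,a)+d(a',y)$, whereas $d(x,y)=d(x,a)+\frac12+d(a',y)$.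
\end{remark}

\section{Tori: proof of Theorem~\ref{thm:tori}}\label{sec:tori}

Let $\kappa\ge1$. Let $T_\kappa$ be the theory with sorts indexed by $i<\kappa$ which says that the $i$-th sort, with its own copy of $L$, is a model of $T$; there is no other structure. For a set or tuple $X$ we write $X_i$ for its part in the $i$-th sort. Everything reduces to the sorts, once we know that they do not interact.

\subsection*{Completeness and types}
Let $M,N$ be $\omega_1$-saturated models of $T_\kappa$; their sorts are $\omega_1$-saturated models of $T$. Consider the maps $\bigcup_ih_i$, where each $h_i$ is an isomorphism between countable substructures of $M_i$ and $N_i$. These maps are isomorphisms between substructures, since no symbol connects different sorts, and they include all isomorphisms between finitely generated substructures. To add an element of the $i$-th sort one extends $h_i$ by Proposition~\ref{prop:QE} and keeps the other $h_j$. So they form a back-and-forth system, and $T_\kappa$ is complete with quantifier elimination.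

Let $\mathcal M^*=\bigsqcup_i\mathcal M_i$ be the monster model of $T_\kappa$; note that $\kappa$ is small. Then $\operatorname{Aut}(\mathcal M^*)=\prod_i\operatorname{Aut}(\mathcal M_i)$. Each $\mathcal M_i$ is a monster model of $T$: saturation is inherited, and an elementary map between small subsets of $\mathcal M_i$ is elementary in $\mathcal M^*$ by quantifier elimination, so it extends to an automorphism. Using automorphisms, we see that
\begin{equation}\label{eq:sortwise}
a\equiv_Ca'\text{ in }\mathcal M^*\iff a_i\equiv_{C_i}a'_i\text{ in }\mathcal M_i\text{ for all }i.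
\end{equation}
By quantifier elimination for $T_\kappa$ and for $T$, the small models of $T_\kappa$ are exactly the sets $\bigsqcup_iN_i$ with small $N_i\prec\mathcal M_i$.

\subsection*{Simplicity}
Put $X\perp_ZY$ if $X_i\perp_{Z_i}Y_i$ in $\mathcal M_i$ for all $i$, with the relation of Section~\ref{sec:simple}. Invariance, symmetry, transitivity and finite character hold because they hold in each sort. A finite tuple $a$ meets finitely many sorts; the union $Z$ of the countable sets $Z_i\subseteq Y_i$ given by local character in these sorts is countable, and $a\perp_ZY$, since the condition is empty in the other sorts. For extension and for the independence theorem over a model $\bigsqcup_iN_i$, choose the required tuple $a_i'$ or $a_i''$ in each sort and use \eqref{eq:sortwise}. By Theorem~\ref{thm:KP}, $T_\kappa$ is simple.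

\subsection*{The homology group}
Let $a=(a_i)_{i<\kappa}$ with $a_i\in\mathcal M_i$, let $q=\operatorname{tp}(a/\emptyset)$, and let $p_\kappa$ be the type over $B=\operatorname{acl}(\emptyset)$ of an enumeration of $\operatorname{acl}(a)$ that begins with $a$. By \eqref{eq:sortwise}, $x\models q$ if and only if $x_i\models\operatorname{tp}(a_i/\emptyset)$ for all $i$. For $x,y\models q$ put $d(x,y)=(d(x_i,y_i))_{i<\kappa}$, an element of the divisible group $(\mathbb{R}/\mathbb{Z})^\kappa$. In Section~\ref{sec:main} the element $a_0$ was arbitrary, so (D1)--(D4) hold in each $\mathcal M_i$ for $a_i$. Then (D1) and (D2) hold for $a$ coordinatewise. If $d(x,y)=0$, choose small $N_i\prec\mathcal M_i$ with $x_i\equiv_{N_i}y_i$; then $x\equiv_Ny$ for the small model $N=\bigsqcup_iN_i$, which is (D3). If $c\equiv_ac'$ are finite real tuples, then $c_i\equiv_{a_i}c'_i$ for all $i$; choose small $N_i\prec\mathcal M_i$ containing $a_i$ with $c_i\equiv_{N_i}c'_i$, where $c_i$ may be empty. Then $N=\bigsqcup_iN_i$ contains $a$ and $c\equiv_Nc'$, which is (D4). Proposition~\ref{prop:criterion} gives $H_1(p_\kappa)\cong(\mathbb{R}/\mathbb{Z})^\kappa$.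 This proves Theorem~\ref{thm:tori}.

\begin{thebibliography}{9}

\bibitem{DKL}
Jan Dobrowolski, Byunghan Kim, and Junguk Lee,
\emph{The Lascar groups and the 1st homology groups in model theory},
arXiv:1511.03410 (2015).

\bibitem{KP}
B. Kim and A. Pillay,
\emph{Simple theories},
Ann. Pure Appl. Logic \textbf{88} (1997).

\end{thebibliography}
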